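# Star edge colorings of subcubic graphs: six colors suffice

All graphs are simple and undirected, and finite unless we say otherwise. A graph is *subcubic* if its maximum degree is at most $3$. An edge coloring is *proper* if edges that share an end have different colors.

## 1. Five colors on trees, cycles and $K_4$, and the obstruction $K_{3,3}$

**Definition (star edge coloring).** A *star edge coloring* of $G$ is a proper edge coloring with no bichromatic path or cycle of length four, that is, with no path or cycle on four edges that uses only two colors. The *star chromatic index* $\chi'_{st}(G)$ is the least $k$ for which $G$ has a star edge coloring with $k$ colors.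

How many colors are enough for every subcubic graph? After a few small cases one would guess five. Let us see why, and then test the guess once more.

In a proper coloring, a path or cycle with four edges $e_1e_2e_3e_4$ that uses two colors must be colored $a,b,a,b$. We call this a *bad trail*. For instance, a $4$-cycle colored $1,2,1,2$ is bad, and a $4$-cycle colored $1,2,3,2$ is fine: color $1$ occurs once, color $3$ occurs once, and a bad trail uses each of its two colors twice.

**Trees.** Five colors suffice for a subcubic tree. Choose a root, color its at most three edges differently, and then process the vertices so that each comes after its parent. When we process $v$ with parent $u$, the edge $uv$ and the at most two other edges at $u$ are colored. This excludes at most three colors, so the at most two edges from $v$ to its children can get two different colors among the others. At the end, for every edge $uv$, all edges that touch $u$ or $v$ have different colors. In a trail $e_1e_2e_3e_4$ both $e_1$ and $e_3$ touch $e_2$, so they differ, and the trail is not bad.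

**Cycles.** Three colors suffice, with one exception.

**Lemma 1.** Let $n\ge 3$, $n\ne5$. The cycle $C_n$ has a star edge coloring with colors $1,2,3$. The cycle $C_5$ has none, but it has one with four colors.

*Proof.* Read the colors as residues mod $3$, and go around the cycle so that consecutive colors differ by $+1$ or $-1$. A cyclic sequence of $n$ signs gives such a coloring as soon as the sum of the signs is $0$ mod $3$, and the coloring is then proper. If $3\mid n$, take all signs $+$. If $n\equiv1$, so $n\ge4$, take $n-2$ signs $+$ followed by $2$ signs $-$; the sum is $n-4\equiv0$. If $n\equiv2$ and $n\neq5$, so $n\ge8$, take $n-4$ signs $+$ followed by $4$ signs $-$; the sum is $n-8\equiv0$. A pattern $abab$ on four cyclically consecutive edges would give three consecutive signs that alternate, and the middle one would be a cyclic run of length $1$. But in our sequences every cyclic run of equal signs has length at least $2$. So there is no bad trail.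

In a coloring of $C_5$ with three colors the classes have at most two edges each, so their sizes are $2,2,1$. Delete the edge whose color occurs once: what is left is a path with four edges in two colors, which is bad. The coloring $1,2,3,1,4$ is proper and only color $1$ repeats, so it has no bad trail. $\square$

For $n=4$ the signs $+,+,-,-$ give the coloring $1,2,3,2$. Remember the exception $C_5$; it will cost us a good part of the proof.

**The graph $K_4$.** Color classes are matchings, so they have at most two edges. Two classes of size $2$ would be two perfect matchings, and their union is a bichromatic $4$-cycle. So at most one class has size $2$, and six edges need at least five colors. Conversely, one class of size $2$ and four of size $1$ have no bad trail. Hence $\chi'_{st}(K_4)=5$.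

So far five is enough. The guess breaks on the next graph.

**Proposition 2.** $\chi'_{st}(K_{3,3})=6$.

*Proof.* Let the parts be $\{a_1,a_2,a_3\}$ and $\{b_1,b_2,b_3\}$.

*Six colors suffice.* Take the classes $\{a_2b_3,a_3b_2\}$, $\{a_1b_3,a_3b_1\}$, $\{a_1b_2,a_2b_1\}$ and the three single edges $a_ib_i$. A bad trail uses two edges of each of its colors, so it lies in the union of two of the classes of size $2$. The union of the first two consists of the paths $a_2b_3a_1$ and $b_2a_3b_1$, which have two edges each. The other two unions look the same after permuting indices. So there is no bad trail.

*Five colors do not suffice.* Suppose there is a star edge coloring with five colors. First suppose that some class has size $3$, say $\{a_1b_1,a_2b_2,a_3b_3\}$. If another class had two edges, then by symmetry one of them is $a_1b_2$. The second is disjoint from it and not in the first class, so it is $a_2b_1$, $a_2b_3$ or $a_3b_1$. In these cases we get, respectively, the bichromatic $4$-cycle $a_1b_2a_2b_1$, the bichromatic path $b_1a_1b_2a_2b_3$, and the bichromatic path $b_3a_3b_1a_1b_2$. So all other classes have at most one edge, and there are at most $3+4=7<9$ edges, a contradiction.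

Now suppose that all classes have size at most $2$. A class of size $2$ misses exactly one $a_i$ and exactly one $b_j$. If two such classes miss the same pair, they are two disjoint perfect matchings of a $K_{2,2}$ and form a bichromatic $4$-cycle. Suppose they miss the same $a_i$, while the first misses $b_j$ and the second misses $b_l\ne b_j$. Let $b_m$ be the third vertex and $a_p,a_q$ the two covered ones. At $b_m$ the two classes use different edges, say $a_pb_m$ in the first and $a_qb_m$ in the second. Then the first class is $\{a_pb_m,a_qb_l\}$, the second is $\{a_qb_m,a_pb_j\}$, and $b_ja_pb_ma_qb_l$ is a bichromatic path with four edges. So different classes of size $2$ miss different $a_i$, and there are at most three of them. The number of edges is at most $3\cdot2+2\cdot1=8<9$, a contradiction. $\square$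

So five is wrong, and the next guess is six. It is known (Dvořák, Mohar and Šámal) that every subcubic graph has $\chi'_{st}(G)\le7$. That six suffices is a conjecture; the source of the problem is Xingchao Deng, Qingye Yao, Yanbing Zhang and Xudong Cui, "A note on a conjecture of star chromatic index for outerplanar graphs", arXiv:2006.00675 (2020). We prove it.

**Theorem 1.** Every finite subcubic graph $G$ satisfies $\chi'_{st}(G)\le6$.

**Supplement.** $\chi'_{st}(K_{3,3})=6$, so the constant $6$ is best possible. The bound $6$ also holds for infinite subcubic graphs.

The first half of the Supplement is Proposition 2. The infinite case is in Section 9. Two textbook theorems are used.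

**Theorem (Tutte's 1-factor theorem).** A finite graph $G$ has a perfect matching if and only if for every $X\subseteq V(G)$ the graph $G-X$ has at most $|X|$ components with an odd number of vertices.

**Theorem (Tychonoff).** A product of compact spaces is compact. (Used only for infinite graphs.)

We will check many color pairs for bad trails, and the following way of looking at one is convenient. Let $e_1e_2e_3e_4$ be a bad trail in two colors, and call **either one** of the two colors $a$ and the other $b$. One of the interior edges $e_2,e_3$ has color $a$. Hence:

**(★)** The trail contains an edge $f$ of color $a$; edges $h,h'$ of color $b$, one at each end of $f$; and an edge $f_1\ne f$ of color $a$ at the end of $h$ or of $h'$ that is not on $f$.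

Indeed, if $f=e_2$, take $\{h,h'\}=\{e_1,e_3\}$ and $f_1=e_4$; if $f=e_3$, take $\{h,h'\}=\{e_2,e_4\}$ and $f_1=e_1$. We may pick $a$ to be the color for which the configuration is easier to exclude. Note also that a star edge coloring restricts to every subgraph.

## 2. Reduction to cubic graphs with a perfect matching

**Proposition A.** Every simple cubic graph with a perfect matching has a star edge coloring with six colors.

Sections 3–8 prove this. Here we show that it implies Theorem 1. Let $G$ be a counterexample to Theorem 1 with fewest edges and without isolated vertices. It is connected, since components can be colored separately.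

**Step 2.1: every bridge of $G$ is incident with a leaf.** The purpose is to leave only pendant bridges. Suppose $e=uv$ is a bridge and both components $A\ni u$ and $B\ni v$ of $G-e$ contain edges. Then $A+e$ and $B+e$ have fewer edges than $G$, so each has a star edge coloring with six colors. Permute the colors of $B+e$ so that $e$ has the same color in both and so that the at most two other colors at $u$ are disjoint from the at most two other colors at $v$; this is possible since five colors differ from the color of $e$. The union is a proper coloring of $G$, because any two adjacent edges lie together in $A+e$ or in $B+e$. A bad trail lies in neither part, so it contains edges of $A$ and of $B$. Hence it passes through $e$ and contains consecutive edges $f,e,h$ with $f\neq e$ at $u$ and $h\neq e$ at $v$. In a bad trail $f$ and $h$ have equal colors, which our permutation excludes. So $G$ is not a counterexample, a contradiction. Therefore one of $A,B$ is a single vertex, which is a leaf of $G$.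

**Step 2.2: $G$ is a subgraph of a simple cubic graph $\hat G$ with at most one bridge.** This is the graph to which Tutte's theorem will apply. Clearly $G\ne K_2$. Let $G_0$ be $G$ minus its leaves. Since $G$ is connected and not $K_2$, $G_0$ is nonempty and connected. A bridge of $G_0$ would be a bridge of $G$ that is not incident with a leaf of $G$, so $G_0$ is bridgeless. If $|G_0|=1$, then $G$ is a star with at most three edges, which is colorable. Otherwise $G_0$ has no vertex of degree $1$, since its edge would be a bridge, so all degrees in $G_0$ are $2$ or $3$. Let $T$ be the set of vertices of degree $2$ in $G_0$. Each leaf of $G$ hangs at a vertex with degree at most $2$ in $G_0$, so at a vertex of $T$, and distinct leaves hang at distinct vertices. If $T=\emptyset$, then $G$ has no leaves, and we put $\hat G=G_0=G$. Otherwise take two copies of $G_0$ and join the two copies of each $t\in T$ by an edge. The result $\hat G$ is simple, cubic and connected, and it contains $G$: use the first copy of $G_0$, and let the second copy of $t$ play the role of the leaf at $t$. Edges inside the copies are not bridges. If $|T|\ge2$, the joining edges are not bridges either; if $|T|=1$, the joining edge is the only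 bridge.

**Step 2.3: $\hat G$ has a perfect matching.** Let $X\subseteq V(\hat G)$ and let $q$ be the number of odd components of $\hat G-X$. The number of edges from an odd component $C$ to $X$ has the parity of $3|C|$, so it is odd. If it is $1$, that edge is a bridge of $\hat G$. Different components use different edges to $X$, and there is at most one bridge. So at most one odd component sends one edge, and all others send at least three. Hence, if $q\ge1$, we have $3|X|\ge 3(q-1)+1=3q-2$, and since $|X|$ and $q$ are integers, $q\le|X|$. For $q=0$ this is trivial. By Tutte's theorem $\hat G$ has a perfect matching. By Proposition A, $\hat G$ has a star edge coloring with six colors, and so does its subgraph $G$, a contradiction. So Proposition A implies Theorem 1. $\square$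

From now on $G$ is a simple cubic graph, $M$ is a perfect matching of $G$, and $F=G-M$. Then $F$ is a disjoint union of cycles of length at least $3$, the *$F$-cycles*. For a vertex $x$, let $x'$ be the other end of its $M$-edge, and let $[x]=xx'\in M$; we call $[x]$ the *spoke* at $x$. An *$F$-neighbor* of $x$ is a neighbor along an edge of $F$.

**Definition (the contracted graph $H$).** $H$ is the multigraph obtained from $G$ by contracting the edges of $M$: its vertices are the edges of $M$, its edges are the edges of $F$, and $xy\in F$ joins $[x]$ to $[y]$.

$H$ is $4$-regular, since each $M$-edge has two ends with two $F$-edges each. It has no loops, since a loop would be an $F$-edge parallel to an $M$-edge. Parallel edges are possible: for $K_4$, $H$ has two vertices joined by four edges. The main example in these notes is the Petersen graph, with vertices $u_0,\dots,u_4,v_0,\dots,v_4$ (indices mod $5$) and edges $u_iu_{i+1}$, $v_iv_{i+2}$, $u_iv_i$. With $M=\{u_iv_i\}$, the $F$-cycles are $u_0u_1u_2u_3u_4$ and $v_0v_2v_4v_1v_3$. In $H$ the vertex $i$ is joined once to $i\pm1$ and once to $i\pm2$, so $H=K_5$.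

## 3. Separate palettes for $M$ and $F$, and the Petersen graph

With six colors and the splitting $G=M\cup F$, the sensible first attempt is to give $F$ the colors $1,2,3$ by Lemma 1 and $M$ the colors $4,5,6$. Suppose for a moment that no $F$-cycle has length $5$. Which bad trails can appear? Two colors from $\{1,2,3\}$ would require four consecutive edges on an $F$-cycle, which Lemma 1 excludes. Two colors from $\{4,5,6\}$ are impossible, since edges of $M$ are never adjacent. For one color $i\in\{1,2,3\}$ and one color $\gamma\in\{4,5,6\}$, use (★) with $a=i$: there is an edge $f\in F$ whose two spokes both have color $\gamma$. So there is no bad trail if the coloring of $M$ is a *proper vertex coloring of $H$ with three colors*.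

This is the point where the attempt stops. For the Petersen graph with the matching above, $H=K_5$ has no proper vertex coloring with three colors; and, independently, both $F$-cycles are $5$-cycles, which have no star edge coloring with colors $1,2,3$ at all. So two defects must be repaired: edges of $F$ whose two spokes look the same, and $5$-cycles of $F$.

The way past this is to give up properness but to control the failures by an extremal choice. We label $M$ with $5$, $6$ and a third label $S$, where $S$ is penalized. Minimality will force the $F$-edges with equally labeled ends to be sparse (a matching even in $H$) and will force the neighborhood of each $S$ to be balanced. These few $F$-edges, and one edge on each troublesome $5$-cycle, then leave the palette $\{1,2,3\}$ and borrow colors $4,5,6$.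

## 4. Minimal labelings of $H$ with labels $5$, $6$, $S$

**Definition.** A *labeling* is a map $L:M\to\{5,6,S\}$. We write $L(x)=L([x])$, and we also write $S$ for the set of $M$-edges labeled $S$. For $\alpha\in\{5,6\}$ let $\bar\alpha=11-\alpha$ be the other one. Let $\mu(L)$ be the number of edges of $H$ whose two ends have equal labels, and
$$\Phi(L)=\mu(L)+\tfrac32|S|.$$
For $m\in M$ let $n_5,n_6,n_S$ be the numbers of $H$-edges from $m$ to vertices with label $5,6,S$. Edges are counted with multiplicity, so $n_5+n_6+n_S=4$.

*Example.* In the Petersen graph, $H=K_5$, so $\Phi$ depends only on how often each label is used. With $c$ labels $S$, the best values are $3+1=4$ for $c=0$ (split $3,2$), $1+1+\frac32=\frac72$ for $c=1$ (split $2,2$), and $1+1+3=5$ for $c=2$ (split $2,1$); for $c\ge3$ it is at least $3+\frac92$. So a $\Phi$-minimal labeling has one $S$, two $5$'s and two $6$'s.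

**Lemma 3.** In every $\Phi$-minimal labeling:

**(L1)** If $m\in S$, then $n_S=0$ and $n_5=n_6=2$.

**(L2)** If $L(m)=\alpha\in\{5,6\}$, then $n_\alpha\le1$.

**(L3)** If $L(m)=\alpha\in\{5,6\}$, $n_\alpha=1$ and $n_S\ge1$, then $n_S=1$ and $n_{\bar\alpha}=2$.

*Proof.* Each part compares $L$ with a labeling changed in one or two places.

(L1) Relabeling $m$ with $\alpha\in\{5,6\}$ changes $\mu$ by $n_\alpha-n_S$ and removes one $S$. So $n_\alpha-n_S-\frac32\ge0$, that is, $n_\alpha\ge n_S+2$, for both $\alpha$. Then $4=n_5+n_6+n_S\ge3n_S+4$, so $n_S=0$. Now $n_5,n_6\ge2$ have sum $4$.

(L2) Relabeling $m$ with $\bar\alpha$ gives $n_{\bar\alpha}-n_\alpha\ge0$. Relabeling $m$ with $S$ gives $n_S-n_\alpha+\frac32\ge0$. If $n_\alpha\ge2$, then $n_{\bar\alpha}\ge2$ and $n_S\ge\frac12$, so $n_S\ge1$, and the sum is at least $5$, a contradiction.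

(L3) Let $k\ge1$ edges of $H$ join $m$ to some $s\in S$. First relabel $s$ with $\alpha$: by (L1) this changes $\Phi$ by $2-0-\frac32=\frac12$. Now $m$ has $1+k$ edges to label $\alpha$, and still $n_{\bar\alpha}$ to label $\bar\alpha$. Relabel $m$ with $\bar\alpha$: the change is $n_{\bar\alpha}-(1+k)$. The total $\frac12+n_{\bar\alpha}-1-k$ is nonnegative, so $n_{\bar\alpha}\ge k+1$. Since $n_S+n_{\bar\alpha}=3$ and $n_S\ge k$, we get $k+1\le n_{\bar\alpha}\le3-k$, so $k=1$. Then $n_{\bar\alpha}\ge2$ and $n_S\ge1$ have sum $3$, so $n_{\bar\alpha}=2$ and $n_S=1$. $\square$

The weight $\frac32$ is not delicate: with a weight $\lambda$ in its place, (L1) needs $n_\alpha-n_S\ge\lambda$ to give $n_\alpha - n_S\ge2$, (L3) needs $n_{\bar\alpha}\ge k-1+\lambda$ to give $n_{\bar\alpha}\ge k+1$, and (L2) needs $n_S\ge2-\lambda$ to give $n_S\ge1$. So any $\lambda$ with $1<\lambda<2$ would do.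

**Definition (sorted).** Let $L$ be $\Phi$-minimal. An element $s=[w]$ of $S$ is *sorted* if the two $F$-neighbors of $w$ have the same label.

By (L1) the four $H$-edges at $s$ lead to two labels $5$ and two labels $6$. So if both $F$-neighbors of $w$ have one label, both $F$-neighbors of $w'$ have the other, and the definition does not depend on which end of $s$ we look at.

*Example.* In the Petersen graph label spoke $0$ with $S$. If spokes $1,4$ get $5$ and spokes $2,3$ get $6$, then $u_0$ has $F$-neighbors $u_1,u_4$ labeled $5,5$, so spoke $0$ is sorted. If spokes $1,2$ get $5$ and spokes $3,4$ get $6$, then $u_1,u_4$ have labels $5,6$, and spoke $0$ is not sorted. Both labelings are $\Phi$-minimal.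

**From now on fix a labeling $L$ that is $\Phi$-minimal and, among the $\Phi$-minimal ones, has the maximum number of sorted elements of $S$.**

**Definition ($D$, $D$-covered).** Let $D\subseteq F$ be the set of edges $uv\in F$ with $L(u)=L(v)$. An $M$-edge is *$D$-covered* if there is a $D$-edge at one of its two ends.

By (L1), the common label of the ends of a $D$-edge is $5$ or $6$. By (L2), **$D$ is a matching in $H$**: each $M$-edge has at most one $D$-edge at its two ends together. This is stronger than being a matching in $G$. By (L3), a $D$-covered $M$-edge has at most one $H$-edge to $S$.

The next lemma is the reason for maximizing sortedness.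

**Lemma 4 (L4).** Let $uv\in D$ have label $\alpha$, let $w\ne u$ be the other $F$-neighbor of $v$, suppose $L(w)=S$, and let $p\ne v$ be the other $F$-neighbor of $w$. Then $L(p)=\alpha$, and no $D$-edge is incident with the vertex $p$ unless $p=u$.

*Proof.* Let $m=[v]$ and $s=[w]$.

**Step 4.1: moving $S$ from $s$ to $m$ keeps $\Phi$.** For $m$ we have $n_\alpha\geq 1$ because of $uv$, so $n_\alpha=1$ by (L2), and $n_S\ge1$ because of $vw$. By (L3), $vw$ is the only $H$-edge from $m$ to $S$, and the other two edges at $m$ lead to label $\bar\alpha$. By (L1), $s$ has exactly two $H$-edges to label $\alpha$. One is $vw$; let the other lead to the vertex $p^*$. Then $[p^*]\ne m$, since $vw$ is the only edge between $m$ and $s$. The remaining two edges at $s$ lead to $\bar\alpha$. Let $L'$ agree with $L$ except that $L'(s)=\alpha$ and $L'(m)=S$. We compare $\mu$ edge by edge. The edge $uv$ had equal labels $\alpha,\alpha$ and now has $\alpha,S$: one is lost. (Note $[u]\ne m,s$.) The edge from $s$ to $p^*$ had labels $S,\alpha$ and now has $\alpha,\alpha$: one is gained. The edge $vw$ joins different labels before and after. The other edges at $m$ and $s$ lead to $\bar\alpha$ and join different labels before and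 after. So $\mu(L')=\mu(L)$. Also $|S|$ is unchanged, so $L'$ is $\Phi$-minimal.

**Step 4.2: $s$ was sorted.** This is where the second extremal choice enters. Elements of $S\setminus\{s\}$ are adjacent in $H$ neither to $s$, by (L1), nor to $m$, whose only edge to $S$ is $vw$. So their sortedness is the same in $L$ and $L'$. In $L'$ the element $m$ is sorted, since the $F$-neighbors $u,w$ of $v$ both have label $\alpha$ in $L'$. If $s$ were not sorted in $L$, then $L'$ would have more sorted elements than $L$, contrary to our choice. So $s$ is sorted in $L$, and the $F$-neighbors $v,p$ of $w$ have equal labels: $L(p)=\alpha$. In particular the two $\alpha$-edges at $s$ are $wv$ and $wp$, so $p^*=p$.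

**Step 4.3: no $D$-edge at $p$, except possibly $uv$.** In $L'$ the spoke $[p]$ has label $\alpha$, and the edge $wp$ leads to $s$, which also has label $\alpha$. By (L2), applied to the $\Phi$-minimal labeling $L'$, no other $H$-edge at $[p]$ leads to a vertex labeled $\alpha$ in $L'$. Now suppose that in $L$ some $D$-edge joins an end of $[p]$ to a vertex $r$. Then $L(r)=\alpha$, and this edge is not $wp$, since $L(w)=S$. Hence $L'(r)\ne\alpha$, so the label of $[r]$ changed. As $L(s)=S\neq\alpha$, we get $[r]=m$. The only $D$-edge at an end of $m$ is $uv$, so the $D$-edge in question is $uv$. If it is incident with the vertex $p$, then $p=u$, since $p\ne v$. $\square$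

*Why it matters, on the unsorted Petersen labeling.* There $u_1u_2\in D$ has label $5$, $u_0$ is the other $F$-neighbor of $u_1$ and is labeled $S$, and the other $F$-neighbor $u_4$ of $u_0$ has label $6$. We will want to color such an edge $u_1u_0$ with $6$. But then $u_1u_0$, $u_0u_4$, $u_4v_4$ would have colors $6,i,6$, the beginning of a bad trail. Lemma 4 says that this does not happen for the labeling we fixed.

## 5. The edges that borrow colors $4,5,6$

We now decide which $F$-edges leave the palette $\{1,2,3\}$. Spokes labeled $S$ will get color $4$, and spokes labeled $5,6$ will get their label as color, with a few exceptions.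

**Definition (flank, $D$-free cycle, $D$-cycle).** For $c=uv\in D$ the *flank of $c$ at $v$* is the $F$-neighbor of $v$ other than $u$, and similarly at $u$. An $F$-cycle is *$D$-free* if it contains no $D$-edge; otherwise it is a *$D$-cycle*.

On a triangle the two flanks of a $D$-edge coincide. In the sorted Petersen labeling the outer cycle $u_0u_1u_2u_3u_4$ has labels $S,5,6,6,5$; its only $D$-edge is $u_2u_3$, with flanks $u_1,u_4$.

**Step 5.1: $D$-cycles.** A $D$-edge $uv$ with label $\alpha$ cannot stay in $\{1,2,3\}$ safely, because both its spokes have the same label. It may get color $4$ or $\bar\alpha$. Color $4$ gets in conflict with $S$-spokes at its flanks, and this decides the cases.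

If both flanks of $c=uv$ are labeled $S$ (they may coincide), put $c\in B_1$ and color $c$ with $\bar\alpha$. Otherwise put $c\in D_4$ and color $c$ with $4$. If $c\in D_4$ and exactly one flank is labeled $S$, say the flank $w$ at $v$, put $vw\in B_2$ and color $vw$ with $\bar\alpha$.

Since $L(w)=S$, $w$ lies on no $D$-edge. So every $B_2$-edge has exactly one end labeled $S$; its other end lies on a $D_4$-edge, which is unique because $D$ is a matching and which determines the color. So the color is well defined.

**Step 5.2: $D$-free $5$-cycles.** These need one edge outside $\{1,2,3\}$, by Lemma 1. Let $C=x_0x_1x_2x_3x_4$ be $D$-free. Adjacent labels differ. So no two $S$ are adjacent, and there are at most two $S$; with no $S$ at all an odd cycle would be properly $2$-colored by $5,6$. So there are one or two vertices labeled $S$.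

*Type II (two $S$).* Number so that $x_0,x_2$ are labeled $S$. Then $L(x_1)=a\in\{5,6\}$ and $\{L(x_3),L(x_4)\}=\{5,6\}$. The reflection that fixes $x_1$ exchanges $x_0,x_2$ and $x_3,x_4$, so we may assume $L(x_4)=a$. The labels of $x_0,\dots,x_4$ are $S,a,S,\bar a,a$. Put $x_0x_1\in B_3$ and color it $\bar a$. (Example: labels $S,5,S,6,5$, and $x_0x_1$ gets $6$; the labels near this edge are $5,S,5,S$, with no $6$ in sight.)

*Type I (one $S$).* The labels of $x_0,\dots,x_4$ are $S,a,\bar a,a,\bar a$ with $a\in\{5,6\}$. If neither $[x_2]$ nor $[x_3]$ is $D$-covered, call $C$ *good*, put $x_2x_3\in A$ and color it $4$. Otherwise $C$ is *bad*: color $4$ on $x_2x_3$ could combine with a $D_4$-edge at the far side of a spoke. By the reflection that fixes $x_0$, and renaming $a$, assume that $[x_2]$ is $D$-covered. Put $x_1x_2\in B_4$ and color it $\bar a=L(x_2)$. Call $x_2$ a *special vertex* and $[x_2]$ a *special spoke*. (Example: labels $S,5,6,5,6$ with $[x_2]$ covered by a $D$-edge at $x_2'$. The edge $x_1x_2$ gets $6$, which is the label of the spoke $[x_2]$; so this spoke must give up the color $6$ and will get a color in $\{1,2,3\}$.)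

**Step 5.3: the rest.** Let $R$ be the set of special spokes, $B=B_1\cup B_2\cup B_3\cup B_4$, and $Q=F\setminus(B\cup D_4\cup A)$. Since $D=B_1\cup D_4$, the sets $D$ and $Q$ are disjoint. A $D$-free $5$-cycle has exactly one non-$Q$ edge. Every other $D$-free cycle is contained in $Q$. The colors are:

- spokes labeled $S$ get $4$; non-special spokes labeled $5,6$ get $5,6$ respectively; special spokes get colors in $\{1,2,3\}$, chosen in Section 7;
- edges of $B$ have the colors in $\{5,6\}$ given above; edges of $D_4\cup A$ get $4$;
- edges of $Q$ get colors in $\{1,2,3\}$, chosen in Section 7.

So a spoke of color $\beta\in\{5,6\}$ is non-special and has label $\beta$.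

**Notation at a special spoke.** Let $\sigma=xx'\in R$ with special vertex $x$. As $x$ lies on a $D$-free cycle, the $D$-edge that covers $\sigma$ is at $x'$; write it $d_\sigma=x'z_\sigma$. So $x'$ lies on a $D$-cycle. Let $d'_\sigma$ be the other $F$-edge at $x'$, let $n_\sigma$ be the $F$-edge at $z_\sigma$ other than $d_\sigma$, and let $g_\sigma$ be the $F$-edge at $x$ that is not in $B_4$. With $x=x_2$ as in Step 5.2, $g_\sigma=x_2x_3\in Q$. Since one end of $\sigma$ is on a $D$-free cycle and the other on a $D$-cycle, we have:

**(R)** If a vertex $y$ of a $D$-free cycle is incident with a special spoke, then $y$ is its special vertex, and each $D$-free cycle contains at most one special vertex. If $y$ lies on a $D$-cycle and $[y]=\sigma\in R$, then $y$ is the non-special end of $\sigma$ and is incident with $d_\sigma\notin Q$.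

*Example (Petersen, sorted labeling).* The outer cycle has labels $S,5,6,6,5$ and the $D$-edge $u_2u_3$, whose flanks $u_1,u_4$ are labeled $5$. So $u_2u_3\in D_4$ and $B_2=\emptyset$ here. The inner cycle $v_0v_2v_4v_1v_3$ has labels $S,6,5,5,6$ and the $D$-edge $v_4v_1\in D_4$. All other edges of $F$ are in $Q$: a path with four edges on each cycle. Spokes $0;\,1,4;\,2,3$ get colors $4;\,5;\,6$. Once the two $Q$-paths are colored $1,2,3,1$, we have a star edge coloring with six colors, by the proof that follows.

## 6. What surrounds the borrowed edges

Four facts make the verification short.

**(E1)** *Let $vw\in B_2$ with $uv\in D_4$ of label $\alpha$ and $L(w)=S$. Then the other $F$-neighbor $p$ of $w$ has label $\alpha$ and is incident with no $D$-edge.*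

*Proof.* This is (L4), once we know $p\ne u$. If $p=u$, then both flanks of $uv$ equal $w$, which is labeled $S$, and $uv$ would be in $B_1$. $\square$

**(E2)** *$B$ is a matching in $G$, and no $Q$-edge has $B$-edges at both ends.*

*Proof.* A single $B$-edge cannot meet both ends of a $Q$-edge, because $G$ is simple. A $D$-free cycle contains at most one $B$-edge, so both claims hold on $D$-free cycles. On $D$-cycles all $B$-edges are in $B_1\cup B_2$.

*Matching.* Let $uv\in B_1$ and let $vw$ be the other $F$-edge at $v$. Then $L(w)=S$, so $vw\notin D$. If $vw\in B_2$, then its non-$S$ end $v$ would be on a $D_4$-edge, but the $D$-edge at $v$ is $uv\in B_1$. So $vw\notin B$; the same holds at $u$. Now let $vw\in B_2$ with the notation of (E1). The other $F$-edge at $v$ is $uv\in D_4$. The other $F$-edge at $w$ is $wp$. It is not in $D$, since $L(w)=S$. If it were in $B_2$, then its end $p$, being the end not labeled $S$, would be on a $D_4$-edge; but $p$ is on no $D$-edge.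

*$Q$-edges.* Let $yz\in Q$ with $B$-edges $b\ni y$ and $b_2\ni z$. If $b\in B_1$, then $z$ is a flank of $b$, so $L(z)=S$ and hence $b_2\in B_2$. Since $z$ is the $S$-end of $b_2$, its other $F$-neighbor $y$ is the vertex $p$ of (E1) for $b_2$. But $y$ is on the $D$-edge $b$, a contradiction. The case $b_2\in B_1$ is symmetric. Finally let $b,b_2\in B_2$. The vertex $y$ is not the end of $b$ on a $D_4$-edge, since the other $F$-edge at that end is in $D_4$ and not in $Q$. So $L(y)=S$, and $z$ is the vertex $p$ of (E1) for $b$. Then $z$ has label in $\{5,6\}$ and is on no $D$-edge. But an end of a $B_2$-edge is labeled $S$ or is on a $D_4$-edge, so $z\notin b_2$, a contradiction. $\square$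

**(E3)** *If $xy\in B$ has color $\beta\in\{5,6\}$, then the spokes at $x$, at $y$, and at the $F$-neighbors of $x$ and $y$ outside $\{x,y\}$ do not have color $\beta$.*

*Proof.* A spoke of color $\beta$ is non-special with label $\beta$. For $B_1$ the ends are labeled $\bar\beta$ and the outer neighbors $S$. For $B_2$ the vertices $u,v,w,p$ have labels $\bar\beta,\bar\beta,S,\bar\beta$ by (E1). For $B_3$ the vertices $x_4,x_0,x_1,x_2$ have labels $a,S,a,S$, and $\beta=\bar a$. For $B_4$ we have $\beta=\bar a$, the vertices $x_0,x_1,x_3$ have labels $S,a,a$, and $[x_2]$ is special. $\square$

**(E4)** *If a $Q$-edge has edges of color $4$ at both ends, then these are two distinct $D_4$-edges on its $F$-cycle.*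

*Proof.* The edges of color $4$ are the $S$-spokes, the $D_4$-edges and the $A$-edges. Two $S$-spokes at the ends of an $F$-edge are impossible by (L1). Suppose an $S$-spoke is at one end and a $D_4$-edge at the other. Then the $Q$-edge joins an end of the $D_4$-edge to a flank labeled $S$. A $D_4$-edge does not have both flanks labeled $S$, so exactly one flank is labeled $S$, and the $Q$-edge is in $B_2$, a contradiction. Suppose an $A$-edge $x_2x_3$ is at one end. The other end of the $Q$-edge is $x_1$ or $x_4$. It is not labeled $S$, and no $F$-edge at it other than the $Q$-edge itself could have color $4$, because $x_2x_3$ is the only edge of color $4$ on this $5$-cycle. This is a contradiction. So both are $D_4$-edges, and they are distinct since $G$ is simple. $\square$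

## 7. Colors $1,2,3$ on $Q$ and on the special spokes

Let $\varphi$ denote the coloring.

**Step 7.1: $F$-cycles contained in $Q$.** These are $D$-free of length $\ne5$. Color each by Lemma 1. So no four consecutive edges have pattern $abab$.

**Step 7.2: runs and components on the other $F$-cycles.** We need to know how the non-$Q$ edges sit on an $F$-cycle $Y$ that has such an edge. Consider the maximal runs of non-$Q$ edges on $Y$. If $Y$ is a $D$-free $5$-cycle, there is one run, a single edge from $B_3$, $B_4$ or $A$.

Let $Y$ be a $D$-cycle. The edges of $Y$ adjacent to a $B_1$-edge are not in $D$ and, by (E2), not in $B$, so they are in $Q$. The edges adjacent to a $D_4$-edge $uv$ are not in $D$, and at most one of them is in $B_2$: an adjacent $B_2$-edge must join $u$ or $v$ to a flank labeled $S$, and a $D_4$-edge has at most one such flank. A $B_2$-edge $vw$ is adjacent at $v$ to its $D_4$-edge $uv$. At $w$ it is adjacent to an edge that is not in $D$, since $L(w)=S$, and not in $B$, by (E2); so that edge is in $Q$. Hence each run is one edge from $B_1$ or $D_4$, or a $D_4$-edge together with one adjacent $B_2$-edge. A $B_1$-edge has $Q$-edges on both sides and a $D_4$-edge on at least one side, so $Y$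 contains $Q$-edges.

The edges of $Y\cap Q$ therefore form paths $K_1,\dots,K_r$, $r\ge1$, in cyclic order, separated by the runs. We call them *components*. **If $r=1$, then $K_1$ has at least two edges.** This is clear on a $5$-cycle with one non-$Q$ edge. On a $D$-cycle the run has at most two edges, so if $K_1$ had one edge, $Y$ would be a triangle formed by a $D_4$-edge $uv$, a $B_2$-edge $vw$ and $wu\in Q$. But then both flanks of $uv$ are $w$, labeled $S$, and $uv\in B_1$, a contradiction.

**Step 7.3: coloring the components.** We color each component *periodically*, $abcabc\dots$, so that consecutive edges differ and any three consecutive edges of a component have three distinct colors. Then a component contains no $abab$. What remains to choose is the colors at the ends, and we want the two $Q$-edges on the two sides of a run to differ.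

A component with $\ell$ edges gets *one entry* if $\ell\equiv1\pmod3$; then its first and last color are equal. Otherwise it gets *two entries*, its first color and its last color, which are distinct. Any choice of the one color, or of the two distinct colors, extends to a periodic coloring. Let $N\ge r$ be the total number of entries on $Y$, read cyclically. We choose the entries so that cyclically consecutive ones differ. If $N$ is even, alternate $1,2$. If $N\ge3$ is odd, there is a one-entry component, since otherwise $N=2r$; give its entry color $3$ and alternate $1,2$ on the remaining $N-1$ entries. If $N=1$, then $r=1$ and $\ell\ge4$, and the entry is arbitrary.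

*Example.* For components with $1,2,4$ edges the entries are $1\mid2,1\mid2$, and the components can be colored $1$; $2,1$; $2,1,3,2$. For components with $1$ and $2$ edges, $N=3$ and the entries are $3\mid1,2$.

We record two consequences.

**(P1)** If $N\ge2$, the end edges of components that meet the same run on its two sides have different colors. (They carry cyclically consecutive entries.)

**(P2)** If $N\ge2$, two-entry components have end colors $\{1,2\}$, and at most one component has an end edge of color $3$; it is a one-entry component.

Do this for all $F$-cycles with a non-$Q$ edge except the bad type I cycles. On a bad cycle, $Q$ forms the single path with edges $x_2x_3,\ x_3x_4,\ x_4x_0,\ x_0x_1$. It will be colored periodically $b,c,e,b$ with $\{b,c,e\}=\{1,2,3\}$, where $b$ is still to be chosen. Note that $g_\sigma=x_2x_3$ gets color $b$, where $\sigma=[x_2]$.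

**Step 7.4: special spokes.** For $\sigma\in R$ the edges $d_\sigma,d'_\sigma,n_\sigma$ lie on a $D$-cycle, so they are already colored. Choose $\kappa_\sigma=\varphi(\sigma)\in\{1,2,3\}$ such that

**(K1)** $\kappa_\sigma\ne\varphi(d'_\sigma)$ if $d'_\sigma\in Q$;

**(K2)** if $d_\sigma\in D_4$ and $n_\sigma$ is a one-edge component with $D_4$-edges at both ends, then $\kappa_\sigma\ne\varphi(n_\sigma)$;

and choose $\kappa_\sigma=3$ whenever $3$ is allowed by (K1) and (K2). At most two colors are forbidden, so a choice exists. Then choose
$$b=\varphi(g_\sigma)\in\{1,2,3\}\setminus\{\kappa_\sigma,\varphi(d'_\sigma)\}$$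
on the bad cycle of $\sigma$, and $c,e$ arbitrarily. Condition (K1) is for properness. Condition (K2) prevents bad trails in color $4$. The preference for $3$ prevents a bad trail that starts and ends with special spokes:

**(K3)** *If $\{d'_\sigma,e\}$ is a two-edge component with $d'_\sigma=x'y_2$, $e=y_2y_3$ and $[y_3]=\sigma^*\in R$, then not both $\kappa_\sigma=\varphi(e)$ and $\kappa_{\sigma^*}=\varphi(d'_\sigma)$.*

*Proof.* The component lies on a $D$-cycle, so by (R) $y_3$ is the non-special end of $\sigma^*$ and is incident with $d_{\sigma^*}\notin Q$. Since $e\in Q$, $e=d'_{\sigma^*}$. A two-edge component has two entries, so $N\ge2$, and $\{\varphi(d'_\sigma),\varphi(e)\}=\{1,2\}$ by (P2). Suppose the claim fails. Then $\kappa_\sigma$ and $\kappa_{\sigma^*}$ are both in $\{1,2\}$. Color $3$ was forbidden for both spokes, but not by (K1), which forbids only $\varphi(d'_\sigma)$ for $\sigma$ and $\varphi(e)$ for $\sigma^*$. So (K2) forbids it: $d_\sigma,d_{\sigma^*}\in D_4$, and $n_\sigma,n_{\sigma^*}$ are one-edge components of color $3$ on the same $F$-cycle. By (P2), $n_\sigma=n_{\sigma^*}$. Write $z=z_\sigma$ and $z^*=z_{\sigma^*}$.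

If $d_\sigma=d_{\sigma^*}$, then $z=y_3$, because $y_3\ne x'$. Then $n_\sigma$, the other $F$-edge at $y_3$, is $e$, which is not a one-edge component. So $d_\sigma\ne d_{\sigma^*}$, and $z\ne z^*$ since $D$ is a matching. Hence $n_\sigma=zz^*$, and the $F$-cycle is the $5$-cycle $x'y_2y_3z^*z$. Let $\alpha=L(x')=L(z)$ and $\alpha^*=L(y_3)=L(z^*)$. As $zz^*\in Q$ is not in $D$, $\alpha\ne\alpha^*$, so $\{\alpha,\alpha^*\}=\{5,6\}$. As $x'y_2,y_2y_3\notin D$, the label of $y_2$ is neither $\alpha$ nor $\alpha^*$, so $L(y_2)=S$. So $d_\sigma\in D_4$ has the flank $y_2$ labeled $S$ at $x'$. By Step 5.1, $x'y_2\in B_2$, which contradicts $d'_\sigma=x'y_2\in Q$. $\square$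

## 8. Properness and the absence of bad trails

All edges are now colored. Colors $5,6$ are on the non-special spokes labeled $5,6$ and on $B$-edges. Color $4$ is on $S$-spokes, $D_4$-edges and $A$-edges. Colors $1,2,3$ are on $Q\cup R$.

**Step 8.1: the coloring is proper.** *$B$-edges:* $B$ is a matching by (E2), the spokes at its ends have other colors by (E3), and all other adjacent $F$-edges have colors in $\{1,2,3,4\}$. *Color $4$:* $S$-spokes belong to the matching $M$; $D$ is a matching; an $A$-edge is the only non-$Q$ edge of its cycle; and the ends of $D_4$- and $A$-edges are not labeled $S$. So two edges of color $4$ are never adjacent. *$Q$-edges:* consecutive $Q$-edges on an $F$-cycle differ by Section 7. *Special spokes:* $\kappa_\sigma$ differs from $\varphi(g_\sigma)$ by the choice of $b$ and, if $d'_\sigma\in Q$, from $\varphi(d'_\sigma)$ by (K1). The other edges adjacent to $\sigma$ are a $B_4$-edge, $d_\sigma$, and $d'_\sigma$ if it is not in $Q$; they have colors in $\{4,5,6\}$.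

Now suppose there is a bad trail $e_1e_2e_3e_4$. We go through all pairs of colors.

**Step 8.2: colors $5$ and $6$.** Here (L3) does the work. All four edges are in $M\cup B$, and $M$ and $B$ are matchings, so the trail alternates between $M$ and $B$. One of $e_2,e_3$ is a $B$-edge $f$. Its two end-spokes are on the trail; they are non-special and have the same color $\alpha\in\{5,6\}$, and $f$ has color $\bar\alpha$. Edges of $B_2\cup B_3$ have an end labeled $S$, whose spoke has color $4$; edges of $B_4$ have an end with a special spoke. So $f=uv\in B_1$. The remaining edge $f_1\in B$ of the trail is at the far end of one of the two spokes, say at $v'$.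

The spoke $[v]$ is $D$-covered by $f$, and it has an $H$-edge to $S$ via the flank of $f$ at $v$. Since $D$ is a matching in $H$, $v'$ is on no $D$-edge. By (L3), $[v]$ has only one $H$-edge to $S$, so $v'$ has no $F$-neighbor labeled $S$. Also $L(v')=\alpha\ne S$. Now check the classes for $f_1\ni v'$. It is not in $B_1$, since $v'$ is on no $D$-edge. It is not in $B_2$, whose edges have each end labeled $S$ or on a $D$-edge. It is not in $B_3$, whose ends are $x_0$, labeled $S$, and $x_1$, which has $F$-neighbors labeled $S$. If $f_1\in B_4$, then $v'\ne x_1$, since $x_1$ has the $F$-neighbor $x_0$ labeled $S$. So $v'=x_2$ is a special vertex, and the special spoke $[v]$ does not have color $\alpha$. In every case we have a contradiction.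

**Step 8.3: colors $4$ and $\beta\in\{5,6\}$.** Here the definition of good cycles and sortedness are used. Apply (★) with $a=\beta$: $f$ has color $\beta$, $h,h'$ have color $4$ and lie at its two ends, and $f_1\ne f$ has color $\beta$ and lies at the far end of $h$ or of $h'$.

*Case $f\in M$.* Then $L(f)=\beta$, and $h,h'\in D_4\cup A$. They are not both in $D_4$, because $D$ is a matching in $H$. So one of them is in $A$, and by the definition of good, $f$ is not $D$-covered. Hence both are in $A$. Let $h=x_2x_3\in A$ be the one with $f_1$ at its far end $y$. The ends of $h$ have the two different labels $5,6$, so $L(y)=\bar\beta$, and the spoke at $y$ does not have color $\beta$. The other $F$-edge at $y$ is in $Q$. So $f_1$ does not exist.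

*Case $f\in B_1$.* The spokes at its ends are not labeled $S$, and the adjacent $F$-edges are in $Q$, so no color $4$ occurs at its ends. *Cases $f\in B_3$ and $f\in B_4$.* At $x_1$ the spoke is labeled $a\in\{5,6\}$, and the other $F$-edge there, $x_1x_2$ for $B_3$ and $x_0x_1$ for $B_4$, is in $Q$. So no color $4$ occurs at $x_1$.

*Case $f=vw\in B_2$,* with $uv\in D_4$ of label $\alpha=\bar\beta$, $L(w)=S$, and $p$ as in (E1). Since $L(v)\ne S$ and $wp\in Q$, we have $\{h,h'\}=\{uv,[w]\}$. First let $f_1$ be at $u$. The spoke $[u]$ has label $\bar\beta$, so it does not have color $\beta$. The other $F$-edge at $u$ is not in $D$. It is not in $B_2$ either, because neither of its ends is labeled $S$: $L(u)=\bar\beta$, and the flank of $uv$ at $u$ is not labeled $S$ since exactly one flank is. So it is in $Q$, a contradiction. Now let $f_1$ be at $w'$. By (E1) both $F$-neighbors of $w$ have label $\bar\beta$. By (L1) both $F$-neighbors of $w'$ then have label $\beta$. The edge $f_1$ is a $B$-edge whose end $w'$ is labeled $S$, so $f_1\in B_2\cup B_3$. In both classes the color is opposite to the label of the non-$S$ end. That label is $\beta$, so $f_1$ has color $\bar\beta$, a contradiction.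

**Step 8.4: colors $i\in\{1,2,3\}$ and $\beta\in\{5,6\}$.** Here (E2) and (E3) do the work. Apply (★) with $a=i$: $f$ has color $i$ and has $\beta$-colored edges at both ends.

*Case $f=\sigma\in R$,* with special vertex $x$ and $L(x)=\alpha$. At $x$ the only edge with color in $\{5,6\}$ is the $B_4$-edge, of color $\alpha$. At $x'$, which is also labeled $\alpha$, the edge $d_\sigma\in D$ has color $4$ or $\bar\alpha$. If $d'_\sigma\in B$, then it is in $B_2$, since it is not in $D$ and lies on a $D$-cycle. As $L(x')\ne S$, its $D_4$-edge is the $D$-edge at $x'$, which is $d_\sigma$, and so its color is $\bar\alpha$. So the only color in $\{5,6\}$ at $x$ is $\alpha$, and at $x'$ only $\bar\alpha$ can occur. No $\beta$ occurs at both ends.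

*Case $f=yz\in Q$.* Two spokes of color $\beta$ would give $L(y)=L(z)$, so $yz\in D$, a contradiction. A $B$-edge of color $\beta$ at one end and a spoke of color $\beta$ at the other contradict (E3). Two $B$-edges contradict (E2).

**Step 8.5: colors $i\in\{1,2,3\}$ and $4$.** Here (P1) and (K2) are used. Apply (★) with $a=i$: $f$ has color $i$ and color-$4$ edges $h,h'$ at its two ends. If $f\in R$, then at its special vertex the other edges are in $B_4$ and $Q$, so no color $4$ occurs there, a contradiction. So $f\in Q$. By (E4), $h,h'$ are distinct $D_4$-edges on its $F$-cycle, so $f$ is a one-edge component on a $D$-cycle. By Step 7.2, $r\ge2$, so $N\ge2$. Let $h=yy_1$, $y\in f$, be the $D_4$-edge at whose far end $y_1$ the edge $f_1$ lies. Since $f_1$ has color $i$, it is in $Q\cup R$. If $f_1\in Q$, then $\{h\}$ is a run with $f$ and $f_1$ on its two sides, and $\varphi(f_1)\ne\varphi(f)$ by (P1). Otherwise $f_1=[y_1]\in R$. By (R), $y_1$ is its non-special end, so $h=d_{f_1}$, $z_{f_1}=y$ and $n_{f_1}=f$. Since $h\in D_4$ and $f$ is a one-edge component with $D_4$-edges at both ends, (K2) gives $\varphi(f_1)\ne\varphi(f)$. Both cases contradict that $f,f_1$ have color $i$.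

**Step 8.6: colors $i,j\in\{1,2,3\}$.** Here periodicity, the choice of $b$, and (K3) are used. All four edges are in $Q\cup R$. If none is in $R$, then $e_1,\dots,e_4$ are consecutive $Q$-edges on an $F$-cycle, and this contradicts Step 7.1 if the cycle is contained in $Q$, and periodicity of components otherwise.

The only edges with colors in $\{1,2,3\}$ adjacent to $\sigma\in R$ are $g_\sigma$ at $x$ and, if it is in $Q$, $d'_\sigma$ at $x'$. If $d'_\sigma\in Q$, these two have different colors by the choice of $b$. The two neighbors of an interior edge of a bad trail lie at its two ends and have equal colors. So no interior edge of the trail is in $R$. Thus $e_2,e_3\in Q$ and, by symmetry, $e_1=\sigma\in R$.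

*Case $e_2=g_\sigma=x_2x_3$.* Then $e_3=x_3x_4$. By (R), $[x_4]\notin R$, since $x_2$ is the only special vertex of this $D$-free cycle. So $e_4=x_4x_0$. But $x_2x_3,x_3x_4,x_4x_0$ have the distinct colors $b,c,e$, so $\varphi(e_4)\ne\varphi(e_2)$, a contradiction.

*Case $e_2=d'_\sigma=x'y_2\in Q$.* Then $e_3=y_2y_3\in Q$. Since the other $F$-edge at $x'$ is $d_\sigma\notin Q$, the edges $e_2,e_3$ are the first two edges of a component. If $e_4\in F$, then $e_4\in Q$ is the third edge of this component, and $\varphi(e_4)\ne\varphi(e_2)$, a contradiction. Otherwise $e_4=[y_3]\in R$. The vertex $y_3$ is on the same $D$-cycle as $x'$, so by (R) the second $F$-edge at $y_3$ is a $D$-edge, which is not in $Q$, and the component is $\{e_2,e_3\}$. Then $\kappa_\sigma=\varphi(e_1)=\varphi(e_3)$ and $\varphi(e_4)=\varphi(e_2)$ contradict (K3).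

All pairs of colors have been treated. This proves Proposition A, and with Section 2 it proves Theorem 1. $\blacksquare$

## 9. Infinite subcubic graphs by compactness

It remains to prove the second half of the Supplement. Let $G$ be an infinite subcubic graph. The product $\{1,\dots,6\}^{E(G)}$ of finite discrete spaces is compact by Tychonoff's theorem. For a finite set $E_0\subseteq E(G)$ let $C(E_0)$ be the set of colorings in this product whose restriction to the subgraph formed by $E_0$ is a star edge coloring. Membership depends on finitely many coordinates, so $C(E_0)$ is closed. It is nonempty: color the finite subcubic graph formed by $E_0$ using Theorem 1, and color the other edges arbitrarily. Since a star edge coloring restricts to subgraphs, $C(E_0\cup E_1)\subseteq C(E_0)\cap C(E_1)$. So the sets $C(E_0)$ have the finite intersection property, and by compactness some coloring lies in all of them. It is a star edge coloring of $G$ with six colors, because every violation of the definition, either two adjacent edges of the same color or a bichromatic path or cycle with four edges, involves at most four edges and would be visible in some $C(E_0)$. $\square$
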